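# Centralizers in metrically systolic groups

## 1. Flat cylinders and spheres in dimension two

Let a group $G$ act nicely on a space $X$ that is nonpositively curved "in a two-dimensional way", and let $g\in G$ have infinite order. How large can the centralizer $C_G(g)$ be? It contains $\langle g\rangle$. We shall see that, up to finite index, the only other thing it can contain is a free group commuting with $g$. We begin with the case where $X$ really is two-dimensional, because it can be done with textbook tools and because one of its steps will return in disguise.

**Conventions for all sections.** A simplicial complex is *flag* if every finite set of pairwise adjacent vertices spans a simplex (a hexagon is flag; the boundary of a triangle is not). Let $X$ be a connected flag complex in which every $2$-simplex is metrized as a nondegenerate Euclidean triangle, compatibly along common edges. Edges in no triangle get length $1$. For a vertex $v$, let $\Lambda_v$ be its link; an edge $uw$ of $\Lambda_v$ has *angular length* equal to the angle at $v$ of the triangle $vuw$, and paths and cycles in $\Lambda_v$ have the sum of the angular lengths of their edges.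

A group $G$ *acts geometrically* on $X$ if it acts by simplicial automorphisms preserving the metric, with finite vertex stabilizers and finitely many orbits of simplices. Three consequences will be used all the time.

- $X$ is locally finite. For a fixed vertex $v$ and an edge $\epsilon=\{a,b\}$, the $h\in G$ with $v\in h\epsilon$ satisfy $ha=v$ or $hb=v$, so they form at most two cosets of finite stabilizers; and there are finitely many orbits of edges.
- For finite sets $A,B$ of vertices, $\{h\in G: hA\cap B\neq\emptyset\}$ is finite.
- An element of infinite order fixes no vertex.

There are finitely many isometry types of triangles; let $\ell$ be the maximal edge length. Let $d$ be the edge-path metric on the vertices of $X$, and $d_E$ the length metric on $X^{(2)}$. Since there are finitely many shapes and $X$ is locally finite, $(X^{(2)},d_E)$ is complete, geodesic and proper (Bridson–Haefliger, I.7.19 and I.3.7). So balls contain finitely many vertices, and by cocompactness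
$$M(R):=\max\{d(a,b): a,b\text{ vertices},\ d_E(a,b)\le R\}<\infty. \tag{1}$$

Throughout, $g\in G$ has infinite order, $C=C_G(g)$ and $Q=C/\langle g\rangle$. $F_k$ is the free group on $k$ generators, $F_0=1$. Two groups are *abstractly commensurable* if they have isomorphic subgroups of finite index.

**Proposition 1.1 (dimension two).** Let $X$ be simply connected of dimension at most $2$, suppose that every simple cycle in every $\Lambda_v$ has angular length at least $2\pi$, and let $G$ act geometrically on $X$. Then $C$ has a finite-index subgroup $F_k\times\langle g\rangle$ with $k<\infty$.

*Proof.*

**Step 1: find the axes of $g$.** Simple cycles in links have length at least $2\pi$ and $X$ is simply connected with finitely many shapes, so $X$ is CAT(0) (Bridson–Haefliger, II.5.2, II.5.4–5.6). The action is proper and cocompact, so $g$ is semisimple; it fixes no point, because stabilizers of points are finite. So $g$ is hyperbolic. By the textbook description of axes, the set $\mathrm{Min}(g)$ of points moved the least is closed and convex and splits isometrically as $Y\times\mathbb R$ with $Y$ CAT(0); $g$ acts trivially on $Y$ and as a translation by some $\tau>0$ on $\mathbb R$; and every element of $C$ preserves $\mathrm{Min}(g)$ and acts on it as a product,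 by a translation on $\mathbb R$.

**Step 2: $C$ acts cocompactly on $\mathrm{Min}(g)$.** Let $K$ be compact with $GK=X$. If $p=hk\in\mathrm{Min}(g)$ with $k\in K$, then $h^{-1}gh$ moves $k$ by $\tau$, so $h^{-1}gh$ lies in a finite set. If $h^{-1}gh=h'^{-1}gh'$, then $hh'^{-1}$ commutes with $g$, so $h\in Ch'$. Hence $\mathrm{Min}(g)\subset\bigcup_iCh_iK$ with finitely many $h_i$.

**Step 3: $Y$ contains no simple closed curve.** Suppose $J\subset Y$ is one. As $Y$ is contractible, there is a map $D:\mathbb D\to Y$ of the closed disc whose restriction to $\partial\mathbb D$ is a homeomorphism onto $J$. Consider the sphere
$$\Phi:\ \partial(\mathbb D\times[-1,1])\to Y\times\mathbb R\subset X,\qquad \Phi(u,h)=(D(u),h),$$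
a cylinder over $J$ with two caps. It extends to the ball $\mathbb D\times[-1,1]$, so it is zero on $H_2$. On the other hand $\Phi$ embeds the surface $\partial\mathbb D\times(-1,1)$, and an embedded surface is not contained in a graph; so some $w\in J\times(-1,1)$ lies in the interior of a triangle of $X$. The only preimage of $w$ is one point of the cylinder, because the caps have heights $\pm1$. Near this point $\Phi$ is an injective map from a surface into an open $2$-cell, hence a homeomorphism onto an open set (invariance of domain). So $H_2(S^2)\to H_2(X,X\setminus w)\cong\mathbb Z$ is an isomorphism; here we use that $X$ has dimension $2$. This contradicts $\Phi_*=0$.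

So $Y$ is a geodesic space without simple closed curves, that is, an $\mathbb R$-tree.

**Step 4: compare $Q$ with $Y$.** Since $g$ is trivial on $Y$, the group $Q$ acts on $Y$, cocompactly by Step 2. The action is proper: let $B\subset Y$ be compact and $qB\cap B\ne\emptyset$. Choose $c\in C$ over $q$; multiplying by a power of $g$ we may assume that $c$ translates $\mathbb R$ by an amount in $[0,\tau)$. Then $c(B\times[0,\tau])$ meets $B\times[0,2\tau]$, which leaves finitely many $c$. As $Y$ is proper and geodesic, the Švarc–Milnor lemma shows that $Q$ is finitely generated and quasi-isometric to the $\mathbb R$-tree $Y$.

**Step 5: conclude.** Apply Lemmas 1.2 and 1.3 below. $\square$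

**Lemma 1.2.** A finitely generated group $Q$ that is quasi-isometric to an $\mathbb R$-tree $T$ is virtually free.

*Proof.* An $\mathbb R$-tree is $0$-hyperbolic, so $Q$ is hyperbolic, hence finitely presented, hence accessible by Dunwoody's theorem: it is the fundamental group of a finite graph of groups with finite edge groups and finitely generated vertex groups with at most one end. We show that every vertex group is finite; then $Q$ is virtually free, since the fundamental group of a finite graph of finite groups is virtually free.

**Step 1: a vertex group $V$ is quasi-isometrically embedded in $Q$.** We build a coarse retraction. Let $Q$ act on the Bass–Serre tree $\mathcal B$ and let $V$ be the stabilizer of the vertex $b$. There are finitely many $V$-orbits of edges at $b$; let $\epsilon_1,\dots,\epsilon_m$ represent them, and let $E\subset V$ be the finite union of their stabilizers. For $q\in V$ put $\pi(q)=q$. For $q\notin V$ let $\pi(q)\in V$ be such that the first edge of $[b,qb]$ is $\pi(q)\epsilon_k$ for some $k$. Then $\pi(vq)\in v\pi(q)E$ for $v\in V$. Let $s$ be a generator of $Q$. If $b\notin q[b,sb]$, then $[b,qb]$ and $[b,qsb]$ have the same first edge, so $\pi(qs)\in\pi(q)E$. If $b=qp$ for a vertex $p$ of $[b,sb]$, then $p$ is in the orbit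 of $b$; fix $h_p$ with $p=h_pb$. Then $v=qh_p\in V$, so $q=vh_p^{-1}$ and
$$\pi(q)\in v\,\pi(h_p^{-1})E,\qquad \pi(qs)\in v\,\pi(h_p^{-1}s)E .$$
There are finitely many $s$ and $p$, so $\pi(q)^{-1}\pi(qs)$ always lies in a finite subset of $V$. Hence there is $L$ with $d_V(1,v)=d_V(\pi(1),\pi(v))\le L\,d_Q(1,v)$ for $v\in V$.

**Step 2: $V$ is not one-ended.** Suppose it is. By Step 1 there is a quasi-isometric embedding $\phi:V\to T$. The Cayley graph of the infinite group $V$ contains a bi-infinite geodesic $\alpha$. Let $R>0$. For integers $t>R$ the points $\alpha(\pm t)$ lie in unbounded components of the complement of the $R$-ball at $\alpha(0)$; there is only one, so an edge path outside that ball joins them. Its $\phi$-image is a sequence with jumps at most a constant $J$. The segments joining consecutive points of this sequence cover $[\phi\alpha(-t),\phi\alpha(t)]$, because $T$ is an $\mathbb R$-tree; so the sequence passes within $J$ of every point of that segment. By stability of quasi-geodesics, the segment passes within a constant $H$ of $\phi\alpha(0)$. So some vertex outside the $R$-ball has image within $J+H$ of $\phi\alpha(0)$. As $\phi$ is a quasi-isometric embedding, this bounds $R$, a contradiction for large $R$. $\square$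

**Lemma 1.3.** If $Q=C/\langle g\rangle$ is finitely generated and virtually free, then $C$ has a finite-index subgroup $F_k\times\langle g\rangle$ with $k<\infty$.

*Proof.* $Q$ has a free subgroup of finite index, of finite rank $k$ since $Q$ is finitely generated. Its preimage $C_0$ has finite index in $C$ and is an extension $1\to\langle g\rangle\to C_0\to F_k\to1$. This splits because $F_k$ is free, and $\langle g\rangle$ is central, so $C_0\cong F_k\times\langle g\rangle$. $\square$

What happens if we allow simplices of higher dimension, but still measure only triangles?

## 2. Metrically systolic complexes

A simple cycle in $\Lambda_v$ is *$2$-full* if no two of its vertices at combinatorial distance $2$ along the cycle are joined by an edge of $\Lambda_v$. A hexagon whose only edges are its sides is a $2$-full $6$-cycle. A $4$-cycle with one diagonal is not $2$-full.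

**Definition 2.1.** $\Lambda_v$ is *$2\pi$-large* if

(i) the angular lengths of the three sides of each triangle in $\Lambda_v$ satisfy the triangle inequality, and

(ii) every $2$-full simple $n$-cycle in $\Lambda_v$ with $n\ge4$ has angular length at least $2\pi$.

$X$ is *metrically systolic* if it is simply connected and $\Lambda_v$ is $2\pi$-large for every vertex $v$. A group is *metrically systolic* if it acts geometrically on a metrically systolic complex.

**Example 2.2 (dimension two).** Let $X$ have dimension at most $2$. A triangle in $\Lambda_v$ would give four pairwise adjacent vertices, hence a $3$-simplex by flagness; so links contain no triangles. Then every simple cycle has $n\ge 4$ and is $2$-full, and (ii) says that all simple cycles have length at least $2\pi$. So Proposition 1.1 is the two-dimensional case.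

**Example 2.3 (trees times a line).** Let $\mathcal T$ be the Cayley tree of $F_k$, $k=1,2$. Give $\mathcal T\times\mathbb R$ the vertices $(t,a)$, where $a\in\mathbb Z$ or $a\in\frac12+\mathbb Z$ according to the parity of $t$. Give each strip over an edge of $\mathcal T$ width $\sqrt3/2$, and triangulate it by unit equilateral triangles (across a strip, $(\sqrt3/2)^2+(1/2)^2=1$). A clique of vertices projects to a vertex or an edge of $\mathcal T$, so it lies in one strip. There, $(t,a)$ is adjacent to $(t,a\pm1)$ and $(t',a\pm\frac12)$, so a clique has at most two vertices on each side. Two vertices $a,a+1$ on one side have only $a+\frac12$ as common neighbor on the other. So cliques span simplices of the triangulation: the complex is flag of dimension $2$, and contractible. The link of $(t,a)$ consists of $2k$ arcs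
$$(t,a+1),\ (t',a+\tfrac12),\ (t',a-\tfrac12),\ (t,a-1),$$
one for each neighbor $t'$ of $t$, each of $3$ edges of length $\pi/3$, disjoint except for their common ends. It has no triangles, and its simple cycles have $6$ edges and length $2\pi$. So the complex is metrically systolic. The group $F_k\times\mathbb Z$ acts geometrically on it: each free generator $a$ acts by $(t,h)\mapsto(at,h+\frac12)$, and the generator of $\mathbb Z$ by $(t,h)\mapsto(t,h+1)$.

**Example 2.4 (a thick line).** Let $X$ be the flag complex on $\mathbb Z$ with $m,n$ adjacent iff $0<|m-n|\le3$, all triangles unit equilateral. It is the union of the $3$-simplices $\{n,\dots,n+3\}$, consecutive ones glued along triangles, so it is contractible. Condition (i) holds as all angles are $\pi/3$. Condition (ii) is vacuous: in a simple cycle of length at least $4$ in a link, let $b$ be the largest vertex. Its two neighbors on the cycle lie in $\{b-3,b-2,b-1\}$, so they are adjacent, and the cycle is not $2$-full. So $\mathbb Z$ acts geometrically on a metrically systolic complex of dimension $3$.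

The question, from Jingyin Huang and Damian Osajda, "Metric systolicity and two-dimensional Artin groups", arXiv:1710.05157 (2017), is whether in a metrically systolic group the centralizer of any infinite order element is abstractly commensurable with $F_k\times\mathbb Z$. For systolic groups this is known. The answer is yes.

**Theorem A.** Let $G$ be metrically systolic and $g\in G$ of infinite order. Then $C=C_G(g)$ is finitely generated, $Q=C/\langle g\rangle$ is finitely generated and virtually free, and $C$ has a finite-index subgroup $F_k\times\langle g\rangle$ with $0\le k<\infty$. In particular $C$ is abstractly commensurable with $F_k\times\mathbb Z$.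

**Theorem B.** Let $G$ be metrically systolic.

1. For $g\in G$ of infinite order, $C_G(g)$ and $N_G(\langle g\rangle)$ are commensurable with exactly one of $\mathbb Z,\ \mathbb Z^2,\ F_2\times\mathbb Z$; all three occur (already as $G=C_G(g)$).
2. Every subgroup $H\le G$, finitely generated or not, with an infinite-order central element is virtually (free)$\,\times\mathbb Z$. In particular, if $H\times\mathbb Z\le G$, then $H$ is virtually free; so $\mathbb Z^3\not\le G$.
3. If $\mathbb Z^2\cong A\le G$, then $C_G(A)$ is virtually $\mathbb Z^2$.
4. For each $g\in G$ of infinite order there is $d$ such that $h^r=g$ with $r\ge1$ implies $r\le d$. Hence $tgt^{-1}=g^n$ with $|n|\ge2$ is impossible.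

**What breaks in the proof of Proposition 1.1.** The metric lives on $X^{(2)}$, and $X^{(2)}$ need not be CAT(0). In Example 2.4 it contains the boundary of a tetrahedron, which is a nonzero $2$-cycle in a $2$-dimensional complex, so $X^{(2)}$ is not even contractible. So Step 1 has nothing to say: there are no axes, and no set $\mathrm{Min}(g)$ on which $C$ acts. Step 3 fails too. It rests on $H_2(X,X\setminus w)\cong\mathbb Z$ for a point $w$ inside a triangle; once the triangle lies in $3$-simplices, a sphere covering $w$ once can bound.

Two replacements are needed. In place of $\mathrm{Min}(g)$ we use *annuli* mapped to $X$, chosen minimal: these are CAT(0) even if $X^{(2)}$ is not. In place of the local degree at $w$ we show that a simplicial sphere in $X$ bounds *without using new vertices*, and detect the sphere by a map defined only on its vertices.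

## 3. Cutting a short link cycle by tetrahedra

Both replacements rest on one computation. Let a triangulated surface be mapped simplicially to $X$. Let $v$ be a vertex mapped to $y$, with neighbors mapped in cyclic order to *distinct* vertices $w_1,\dots,w_n$ of $\Lambda_y$, and with total angle less than $2\pi$. If $n\ge4$, then by (ii) this link cycle is not $2$-full, so three consecutive neighbors have labels $\alpha,\beta,\gamma$ with $\alpha\gamma$ an edge of $\Lambda_y$. Then $y,\alpha,\beta,\gamma$ span a $3$-simplex by flagness. Flip across it: replace the triangles $y\alpha\beta,\ y\beta\gamma$ by $y\alpha\gamma,\ \alpha\beta\gamma$. Now $v$ has $n-1$ neighbors and, by (i), its angle has not increased. Repeat until $n=3$, and replace the three triangles at $v$ by one. The surface has lost triangles, no new vertex of $X$ was used, and the $2$-chain has changed by boundaries of $3$-simplices.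

The computation stops as soon as the $w_i$ are not distinct. The link of $v$ in the surface maps to a closed walk in $\Lambda_y$ that may backtrack or pass through a vertex twice, and (ii) says nothing about such walks. We then have to split $v$ or fold triangles together, and this leaves the world of simplicial surfaces: double edges, bigons and, on an annulus, loops appear. So we set up graphs on the sphere for which all this is legal.

## 4. Diagrams on the sphere and on the annulus

$\Gamma$ denotes a finite connected graph, with multiple edges and loops allowed, embedded in $S^2$. Its faces are open discs; the *length* of a face is the length of its boundary walk. The occurrences of vertices in this walk are the *corners* of the face, also called *sectors* at the vertex. The edge-ends at a vertex are its *darts*; they are cyclically ordered.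

**Definition 4.1.** A *spherical pre-diagram* is such a $\Gamma$ with labels $f:V(\Gamma)\to V(X)$ such that the ends of each edge have distinct adjacent labels. It has no holes.

**Definition 4.2.** In an *annular pre-diagram*, two distinct faces $F_\pm$ of $\Gamma$ are called *holes*. Let $O$ be $S^2$ minus one point in each hole, $\tilde O\to O$ the universal cover with deck group $\langle s\rangle\cong\mathbb Z$, and $\tilde\Gamma$ the preimage of $\Gamma$. The labels are $f:V(\tilde\Gamma)\to V(X)$ with $f(sz)=gf(z)$, and the ends of each edge of $\tilde\Gamma$ have distinct adjacent labels.

**Definition 4.3.** A pre-diagram is a *diagram* if all non-hole faces have length $3$; we call them *triangles*. For a spherical diagram, $z(\Gamma)$ is the sum of its triangles, oriented by $S^2$, pushed to a simplicial $2$-cycle of $X$ by $f$. For an annular pre-diagram, its *hole data* are the two hole lengths and the two sets of labels of lifts of vertices on $\partial F_-$ and on $\partial F_+$.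

**Example 4.4.** The boundary of a tetrahedron, labeled by the vertices of a $3$-simplex of $X$, is a spherical diagram. For an annular one take Example 2.3 with $k=1$, let $g$ be the vertical translation by $1$, and divide one strip by $g$. We get an annulus with $2$ vertices, $4$ edges (two loops, which bound the holes, and two edges across) and $2$ triangles; with the holes there are $4$ faces, and $2-4+4=2$.

Non-hole faces are discs in $O$, so they lift, and their boundary walks lift to closed walks. Labels at corners of a face, or of neighbors of a vertex, are always read in one common lift. We note the following.

- When $\Gamma$ has an edge, non-hole faces have length at least $2$, since a closed walk with consecutive labels distinct does not have length $1$. A triangle has three distinct, pairwise adjacent labels, which span a $2$-simplex as $X$ is flag.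
- A simple closed curve in $O$ is essential iff it separates the holes, and then it lifts to an arc from a point $z$ to $s^{\pm1}z$. Spherical pre-diagrams have no loops. In annular ones every loop is essential: an inessential loop would lift to a loop, whose ends have equal labels.
- In the annular case $\Gamma$ has at least two faces, so it has an edge.

We use three moves.

**Merge** removes a non-hole face of length $2$. If its sides are distinct edges $e,e'$, delete $e$. The face across $e$ is a different face, and its boundary walk just has $e$ replaced by $e'$, with the same ends in the lift; $\Gamma$ stays connected. If the sides coincide, $\Gamma$ is a single edge with one face. This does not occur in the annular case, where there are two further faces, the holes. In the spherical case there are then no triangles, and this piece is discarded; it contributes $0$ to $z$.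

**Identify** applies to two corners $c_1\ne c_2$ with equal labels of a non-hole face $E$, at vertices $u_1,u_2$. Join them by an arc $\delta$ in $E$, dividing $E$ into $E',E''$.

If $u_1\ne u_2$, contract $\delta$; the quotient is again a sphere. Then $E$ is replaced by the faces $E',E''$, and everything else is unchanged. In the annular case contract all lifts of $\delta$: each vertex of $\tilde\Gamma$ lies on at most one of them, and the two ends of each have equal labels, so $f$ descends.

If $u_1=u_2$, then $\delta\cup\{u_1\}$ is a simple closed curve. *Annular case:* if it were essential, the two corners in the lift of $E$ would differ by $s^{\pm1}$, and equal labels would give $g^{\pm1}y=y$ for a vertex $y$, which is impossible. So one open side $R$ contains no hole; contract the closed disc $\bar R$ to the point $u_1$. As $\Gamma$ meets the boundary of $R$ only in $u_1$, what remains is connected; it is a pre-diagram in which $E$ is replaced by one of $E',E''$, and the other non-hole faces form a subset of the old ones. *Spherical case:* contracting either closed side gives two spherical pre-diagrams, which share out $E',E''$ and the other faces.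

**Cut** applies to edges $e\neq e'$ of a diagram from $v$ to the same vertex $u\ne v$, with equal labels at their far ends in the lift at $v$. In the annular case $e\cup e'$ is inessential, since otherwise the far ends would differ by $s^{\pm1}$, as before. Delete all of $\Gamma$ inside a hole-free open side, and merge the resulting bigon. What remains is connected, since a path in $\Gamma$ enters that side only through $u$ or $v$. That side contained at least one face and all its faces were triangles, so the number of triangles drops. In the spherical case do this for each side: we get two spherical diagrams with $z=z_1+z_2$, each with fewer triangles.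

**The moves preserve hole data.** In the annular case, the regions removed or contracted by Identify ($u_1=u_2$) and Cut are open discs disjoint from the holes, hence disjoint from the closures of the holes. Merge replaces an edge by one with the same ends. Identify with $u_1\ne u_2$ glues lifted vertices with equal labels, so the merged vertex has the same set of labels of lifts as $u_1$ and as $u_2$.

## 5. Removing a vertex of angle less than $2\pi$

A vertex is *interior* if all its sectors lie in triangles; it is then not on the boundary of a hole. The *angle* at $v$ is the sum, over its sectors, of the angles of the triangles of $X$ given by the labels.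

**Lemma 5.1.** Let $v$ be an interior vertex of a diagram, of degree $\ge1$, carrying no loop, with angle $<2\pi$.

(a) Annular case: there is an annular diagram with strictly fewer triangles and the same hole data.

(b) Spherical case: if $K\subset X$ is a full subcomplex containing all labels, then $z(\Gamma)$ is homologous in $K$ to $\sum z(\Gamma_k)$ for at most two spherical diagrams $\Gamma_k$ with labels among the old ones, each with strictly fewer triangles.

*Proof.* Let $e_1,\dots,e_n$ be the darts at $v$ in cyclic order, $u_i\ne v$ their other ends, $w_i$ the label of $u_i$, and $y$ the label of $v$. Distinct sectors at $v$ lie in distinct triangles, because a triangle with two corners at $v$ has an edge from $v$ to $v$. Also $n\ge2$: for $n=1$ a triangle would have consecutive corners $u_1,v,u_1$, with two equal labels. The $w_i$ form a closed walk in $\Lambda_y$ of angular length $<2\pi$.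

**Step 1: fold away a backtrack.** Suppose $w_{i-1}=w_{i+1}$ for some $i$; this includes the case $n=2$. Delete $e_i$. The two distinct triangles at $e_i$ merge to a face with corners $v,u_{i-1},u_i,u_{i+1}$, and $\Gamma$ stays connected. Identify the corners $u_{i-1}$ and $u_{i+1}$. The face is replaced by two faces of length $2$, or, if $u_{i-1}=u_{i+1}$, by only one of them in the annular case, and by one in each of two pre-diagrams in the spherical case. Merge every remaining bigon. At least two triangles are lost. The deleted edge has triangles on both sides, so it is not on a hole boundary and the hole data are unchanged. In the spherical case the two lost triangles contribute $[y,w_{i-1},w_i]+[y,w_i,w_{i-1}]=0$ to $z$, so $z$ is unchanged, as a sum over the one or two resulting diagrams. Done.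

**Step 2: make the neighbor labels distinct.** Now there is no backtracking, so $n\ge3$. Choose $i<j\le i+n$ (indices mod $n$) with $w_i=w_j$ and $j-i$ minimal. Then $w_i,\dots,w_{j-1}$ are distinct, and $j-i\ge3$, since consecutive labels differ and there is no backtrack.

If $j-i=n$, go to Step 3 with $v'=v$. Otherwise $e_i\ne e_j$ are distinct edges, as $v$ carries no loop. If $u_i=u_j$, apply Cut; done.

If $u_i\ne u_j$, cut $S^2$ open along the arc $e_i\cup e_j$ and insert a quadrilateral face with corners $u_i,v',u_j,v''$, where $v',v''$ are the two copies of $v$. Identify its corners $u_i,u_j$ (their labels are equal) and merge the two bigons; the sides of each are distinct edges, a copy of $e_i$ and a copy of $e_j$. The triangles and their labels, hence also $z$, are unchanged. So are the hole data: $v$ is not on a hole boundary, and neither are $e_i,e_j$. For the appropriate copy $v'$ the neighbor labels are exactly $w_i,\dots,w_{j-1}$ in cyclic order. The vertex $v'$ is interior, and it carries no loop, since all its neighbors are different from $v'$ and $v''$. Its angle is at most that of $v$, so $<2\pi$.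

**Step 3: cut by tetrahedra.** Now $v'$ is interior and loopless with angle $<2\pi$, and its neighbor labels form a simple cycle of length $n'\ge3$ in $\Lambda_y$. If $n'\ge4$, this cycle is not $2$-full by (ii). So there are consecutive neighbors $a,b,c$ of $v'$ with labels $\alpha,\beta,\gamma$ such that $\alpha\gamma$ is an edge of $\Lambda_y$. Delete the edge $v'b$; its two sides lie in distinct triangles, so we obtain a face with corners $v',a,b,c$. In it add an edge from corner $a$ to corner $c$. (If $a=c$ in the annular case, this is a loop.) We get a diagram of the same type with equally many triangles and the same hole data. The new edge is not incident to $v'$, so $v'$ stays loopless and interior; its degree drops by one; its neighbor labels still form a simple cycle; and its angle does not increase, by (i) for the triangle $\alpha\beta\gamma$ of $\Lambda_y$. The cycle $z$ changes by $\pm\partial[y,\alpha,\beta,\gamma]$, where $[y,\alpha,\beta,\gamma]$ is a $3$-simplex of $X$ by flagness, hence of $K$.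

Iterate until $n'=3$. Then delete $v'$ with its three edges. Its open star is an open disc, so three triangles are replaced by one face of length $3$; $\Gamma$ stays connected, because the boundary walk of the star connects the neighbors of $v'$. Again $z$ changes by the boundary of a $3$-simplex of $K$, and the hole data are unchanged. The number of triangles has dropped by two. $\square$

## 6. Spheres bound without new vertices

**Definition 6.1.** A *labeled sphere* is a finite connected graph $\Gamma\subset S^2$ with all faces of length $\le3$, and vertex labels in $V(X)$ such that the ends of each edge have equal or adjacent labels. Let $z(\Gamma)$ be the sum of its faces of length $3$ with three distinct labels.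

The chain $z(\Gamma)$ is a cycle. The sum of all boundary walks is $0$, and a face not counted in $z(\Gamma)$ has boundary walk pushing forward to $0$ in $C_1(X)$: it has length at most $2$, or its labels are of the form $p,p,q$. If all faces have length $3$, the labels define a map $S^2\to X$, linear on faces. It is cellular, and in cellular chains it sends the fundamental cycle to $z(\Gamma)$, since a face with a repeated label is mapped into the $1$-skeleton.

**Proposition 6.2.** If all labels of a labeled sphere $\Gamma$ lie in a full subcomplex $K$ of $X$, then $[z(\Gamma)]=0$ in $H_2(K)$.

*Proof.*

**Step 1: reduce to spherical diagrams**, by induction on the number of edges. Suppose an edge $e$ has equal labels at its ends. If $e$ is not a loop, contract it; faces containing $e$ contribute $0$ before (equal labels) and after (length at most $2$). If $e$ is a loop, contract each closed side of it to a point. This gives two labeled spheres with fewer edges, and faces containing $e$ contribute $0$ before and after, so $z=z_1+z_2$. If no edge has equal end labels, there are no loops, and either $\Gamma$ is one vertex ($z=0$) or all faces have length $2$ or $3$. Merge bigons, discarding a single-edge graph ($z=0$); merging does not change $z$. So $z(\Gamma)$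 is a sum of cycles of spherical diagrams with labels among the old ones.

**Step 2: shrink a spherical diagram**, by induction on the number $N$ of triangles. If $N=0$, then $z=0$. If $N\ge1$, then $|V|-\frac32N+N=2$, and each triangle has angle sum $\pi$, so
$$\sum_v(2\pi-\text{angle}(v))=2\pi|V|-\pi N=4\pi>0. \tag{2}$$
So some vertex has angle $<2\pi$. It is interior and loopless, as there are neither holes nor loops, and has degree at least $1$. Lemma 5.1(b) and induction finish the proof. $\square$

## 7. Annuli and the finite generation of $C$

Put $S_D=\{x\in V(X):d(x,gx)\le D\}$; this set is $C$-invariant. It is our substitute for $\mathrm{Min}(g)$.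

**Lemma 7.1.** $C$ has finitely many orbits on $S_D$.

*Proof.* Let $\mathcal R$ be a finite set of representatives of the vertex orbits of $G$. If $x=hr\in S_D$ with $r\in\mathcal R$, then $h^{-1}gh$ lies in the finite set $\{e\in G:d(r,er)\le D\}$. If $h^{-1}gh=h'^{-1}gh'$, then $hh'^{-1}\in C$ and $hr\in C\,h'r$. $\square$

In dimension two, $\mathrm{Min}(g)$ was convex. The substitute for convexity will be that $S_D$ is coarsely connected inside a larger $S_{D'}$. Fix $D\ge1$. An annular diagram *connects* $x$ to $y$ if both holes have length $\le D$, some vertex of $\tilde\Gamma$ over $\partial F_-$ has label $x$, and one over $\partial F_+$ has label $y$.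

**Lemma 7.2.** If $x\ne y$ are in $S_D$, there is a diagram connecting $x$ to $y$.

*Proof.*

**Step 1: start with one large face.** Let $p,q$ be geodesic edge paths $x\to gx$ and $y\to gy$; their lengths are in $[1,D]$. Let $\gamma$ be an edge path $x\to y$, without stationary steps. Take two disjoint circles in $S^2$ subdivided as $p,q$, joined by an arc subdivided as $\gamma$, labeled equivariantly in $\tilde O$. The two disjoint discs bounded by the circles are the holes. The third face $E$ has closed label walk $W=p\cdot g\gamma\cdot q^{-1}\cdot\gamma^{-1}$, of length at least $4$.

**Step 2: fill it.** As $X$ is simply connected, the edge-path description of $\pi_1$ shows that $W$ can be transformed into a constant path by moves $uvu\leftrightarrow u$ and $uvw\leftrightarrow uw$, where $uvw$ is a triangle of $X$. The closed walks that occur have no stationary steps, so none has length $1$. Each move changes the length by at most $2$, so a walk of length at least $3$ cannot become one of length $0$ directly; hence the walk has length $2$ at some stage. Up to the first such stage we keep a pre-diagram in which all non-hole faces except one, $E$, are triangles, and $E$ has the current path as its label walk.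

- $u\to uvu$: add a pendant edge in $E$.
- $uw\to uvw$: add in $E$ a new vertex joined to the corners $u,w$.
- $uvw\to uw$: join the corners $u$ and $w$ in $E$.
- $uvu\to u$, with $E$ of length greater than $2$: the two corners $u$ are distinct. Apply Identify to them, and merge the bigon $uv$ if it remains. If only the bigon remains, all non-hole faces are now triangles and we are finished; otherwise go on with the face shortened by $2$.
- $E$ of length $2$: merge and finish.

The hole data are unchanged throughout, so the resulting diagram connects $x$ to $y$. $\square$

**Lemma 7.3.** There are $D'\ge D$ and $r$, depending on $D$, such that if a diagram connects $x$ to $y$, then there is a sequence in $S_{D'}$ from $x$ to $y$ with consecutive $d$-distances $\le r$.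

*Proof.* Put $r=M(1+2\ell)$ and $D'=\max(D,M((D+2)\ell))$, with $M$ from (1). We induct on the minimal number $N$ of triangles in a diagram connecting $x$ to $y$, and take a minimal one.

**Case 1: some interior vertex $u$ carries a loop $\lambda$; cut there.** The loop is essential. Let $\tilde u$ lie over $u$. Delete everything in the open side of $\lambda$ containing $F_+$ (respectively $F_-$), and make that side a hole of length $1\le D$. We get diagrams connecting $x$ to $f(\tilde u)$ and $f(\tilde u)$ to $y$. The faces on both sides of $\lambda$ are triangles, as $u$ is interior, so both diagrams have fewer than $N$ triangles. Apply induction to both and concatenate.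

**Case 2: no interior vertex carries a loop; the annulus is nonpositively curved.** By minimality and Lemma 5.1(a), all interior vertices have angle $\ge2\pi$; they have degree at least $1$, as $\Gamma$ is connected with at least two faces. Let $A=S^2\setminus(F_-\cup F_+)$, with triangles and edges metrized by their label simplices in $X$, and let $\tilde A\subset\tilde O$ be its preimage. The metric does not depend on the lift, because $g$ acts by isometries. A punctured open face retracts to its boundary, so $O$ deformation retracts to $A$, and $\tilde A$ is connected and simply connected. It is a locally finite piecewise Euclidean complex of dimension at most $2$ with finitely many shapes; its triangles are embedded, since they have distinct labels at their corners. The link of a vertex over an interior vertex is a circle of length $\ge2\pi$. At any other vertex some sector lies in a hole, so the link is a disjoint union of arcs and points. So $\tilde A$ is CAT(0) (Bridson–Haefliger, II.5.2, II.5.4–5.6), and $s$ acts on it by isometries.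

Let $\tilde u,\tilde v$ lie over $\partial F_-,\partial F_+$ with labels $x,y$. The boundary walk of a hole goes once around a puncture of $O$, so, started at a corner, it lifts to a path from a vertex to its $s^{\pm1}$-translate. Hence $d_{\tilde A}(\tilde u,s\tilde u)$ and $d_{\tilde A}(\tilde v,s\tilde v)$ are at most $D\ell$. Let $\sigma$ be the geodesic from $\tilde u$ to $\tilde v$. The function $t\mapsto d_{\tilde A}(\sigma(t),s\sigma(t))$ is convex, so it is $\le D\ell$. Choose points on $\sigma$ with spacing $\le1$, including the ends, and for each a vertex $z$ of $\tilde A$ within distance $\ell$, with $z=\tilde u,\tilde v$ at the ends. Then $d_{\tilde A}(z,sz)\le(D+2)\ell$.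

The labels define a map $\tilde A\to X^{(2)}$, isometric on cells and equivariant ($s\mapsto g$), hence $1$-Lipschitz to $d_E$. So $d_E(f(z),gf(z))\le(D+2)\ell$, which gives $f(z)\in S_{D'}$. Consecutive labels satisfy $d_E\le1+2\ell$, so their $d$-distance is at most $r$. $\square$

**Proposition 7.4.** $C$ is finitely generated.

*Proof.* Let $x_0$ be a vertex, $D=d(x_0,gx_0)\ge1$, and $D',r$ as in Lemma 7.3. By Lemma 7.1, write $S_{D'}=C\cdot B$ with $B\ni x_0$ finite, and let $Z=\{h\in C:d(B,hB)\le r\}$, a finite set. Let $c\in C$. If $cx_0=x_0$, then $c\in Z$. Otherwise $cx_0\in S_D$, since $gcx_0=cgx_0$, and Lemmas 7.2 and 7.3 give a chain $z_0=x_0,\dots,z_m=cx_0$ in $S_{D'}$ with steps $\le r$ and $m\ge1$. Write $z_i=c_ib_i$ with $b_i\in B$, $c_0=1$, $c_m=c$ and $b_0=b_m=x_0$. Then $d(b_i,c_i^{-1}c_{i+1}b_{i+1})\le r$, so each $c_i^{-1}c_{i+1}$ lies in $Z$. So $Z$ generates $C$. $\square$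

## 8. Capped cylinders and the octahedron

In Step 3 of Proposition 1.1, a simple closed curve in $Y$ gave a cylinder, two caps made it a sphere, and the sphere both bounded and had nonzero degree. We now do the same with a closed path in $Q$. The degree is measured by a map to an octahedron, defined on the vertices of the sphere by "which side of the path are you over, or are you in the top or bottom cap". This map need not extend to vertices of $X$ elsewhere; but by Proposition 6.2 the sphere bounds on its own vertices.

Fix a vertex $x_0$ and a finite symmetric generating set $S$ of $C$ with $1,g\in S$. Let $d_Q$ be the word metric of $Q$ for the image $\bar S$. For $s\in S$ choose an edge path $\eta_s$ from $x_0$ to $sx_0$ of length $\ge1$, stationary steps allowed. As $sg=gs$, the path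
$$\eta_s\cdot s\eta_g\cdot(g\eta_s)^{-1}\cdot\eta_g^{-1}$$
is closed, of length $\ge4$. Since $X$ is simply connected, relative simplicial approximation (Zeeman) extends it to a simplicial map of a triangulated disc $\Delta_s$ with exactly this boundary polygon. Let $\rho$ be such that the vertices of all images of the $\Delta_s$ are within $\rho$ of $x_0$ in $d$, and put
$$\kappa=\max\{d_Q(1,\bar e):e\in C,\ d(x_0,ex_0)\le2\rho+1\}<\infty. \tag{3}$$

**Proposition 8.1.** Let $(q_i)_{i\in\mathbb Z/n}$ be a cyclic sequence in $Q$ with $q_i^{-1}q_{i+1}\in\bar S$, $n\ge4$, and let $\mathbb Z/n=J_1\sqcup J_2\sqcup J_3\sqcup J_4$ be a partition into nonempty cyclic intervals in this cyclic order. Then $d_Q(q_i,q_{i'})\le\kappa$ for some $(i,i')\in(J_1\times J_3)\cup(J_2\times J_4)$.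

For comparison, in $\mathbb Z^2$ with its standard generators no such $\kappa$ exists. Go around an $m\times m$ square and let the $J$'s be its sides, each without its last corner: opposite sides are at distance $m$. In $\mathbb Z$, a closed path cannot have both pairs of opposite parts far apart; this is the behavior of a tree.

*Proof.* Suppose not.

**Step 1: close up the path in $C$.** Lift to $c_0,\dots,c_n\in C$ with $c_{i+1}=c_is_i$, $s_i\in S$; then $c_n=c_0g^k$ for some $k$. Continue with $|k|$ steps $s_i=g^{\mp1}$ to return to $c_0$. We obtain a cyclic sequence $(c_i)_{i\in\mathbb Z/N}$, $N=n+|k|$, with $c_{i+1}=c_is_i$. The added indices $n,\dots,N-1$ map to $q_0$ and immediately precede the index $0$; add them to the interval containing $0$. So we have intervals $J_1,\dots,J_4$ of $\mathbb Z/N$, and still $d_Q(\bar c_i,\bar c_{i'})>\kappa$ for $(i,i')\in(J_1\times J_3)\cup(J_2\times J_4)$. Write $k(i)=m$ if $i\in J_m$.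

**Step 2: build the sphere.** Divide $\mathbb R/N\mathbb Z\times\mathbb R$ into unit squares, triangulate the square $(i,j)=[i,i+1]\times[j,j+1]$ as $\Delta_{s_i}$, and map it to $X$ by $c_ig^j\circ(\Delta_{s_i}\to X)$. Since $g$ is central in $C$, the bottom, top, left and right sides are mapped by
$$c_ig^j\eta_{s_i},\qquad c_ig^{j+1}\eta_{s_i},\qquad c_ig^j\eta_g,\qquad c_{i+1}g^j\eta_g ,$$
so the maps fit together. The closed path at height $0$ bounds a simplicial disc $\mathcal E$ in $X$ (same theorem; its length is at least $N\ge4$), and the path at height $j$, being its translate by $g^j$, bounds $g^j\mathcal E$. For an integer $M\ge2$ let $\Sigma$ be the sphere formed by $\mathbb R/N\mathbb Z\times[-M,M]$ and the caps $g^M\mathcal E$, $g^{-M}\mathcal E$, and $\varphi:\Sigma\to X$ the map. $\Sigma$ is divided into triangles (possibly only a $\Delta$-complex; maps given on vertices are extended linearly over triangles), so it is a labeled sphere with all faces of length $3$. Only finitely many powers of $g$ move a vertex of the image of $\mathcal E$ to within distance $1$ of a vertex of that image. So we may choose $M$ so large that no vertex of $g^M\mathcal E$ is equal or adjacent in $X$ to a vertex of $g^{-M}\mathcal E$.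

**Step 3: label the sphere by the octahedron.** Let $\mathcal O$ be the boundary of the octahedron: the flag $2$-sphere with vertices $1,2,3,4,T,B$ in which exactly the *antipodal* pairs $\{1,3\},\{2,4\},\{T,B\}$ are non-adjacent. Put $\lambda=T$ on the vertices of the closed upper cap and $\lambda=B$ on those of the closed lower cap. For the other vertices of $\Sigma$ put $\lambda=k(i)$ if the vertex is on the line $\{i\}\times\mathbb R$ or in the open column $(i,i+1)\times\mathbb R$. A vertex $z$ labeled $k(i)$ in this way lies in a closed square $(i,j)$, so $\varphi(z)$ is within $\rho$ of $c_ig^jx_0$.

**(∗)** *If $\varphi(z),\varphi(z')$ are equal or adjacent, then $\lambda(z),\lambda(z')$ are not antipodal.* For $\{T,B\}$ this is the choice of $M$. If $\{\lambda(z),\lambda(z')\}$ is $\{1,3\}$ or $\{2,4\}$, then with the corresponding $i,i'$ we get $d(x_0,c_i^{-1}c_{i'}g^mx_0)\le2\rho+1$ for some $m$, so $d_Q(\bar c_i,\bar c_{i'})\le\kappa$ by (3), contrary to Step 1.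

The vertices of a triangle of $\Sigma$ have equal or adjacent images under $\varphi$; by (∗) and flagness of $\mathcal O$, $\lambda$ induces a map $\lambda:\Sigma\to\mathcal O$, linear on triangles.

**Step 4: $\lambda$ has degree $\pm1$.** We compare it with a suspension. Let $\psi:\mathbb R/N\mathbb Z\to\mathcal O$ map $[i,i+1]$ affinely to the vertex or edge from $k(i)$ to $k(i+1)$. As the $J_m$ are nonempty intervals in cyclic order, $\psi$ goes once around the $4$-cycle $1234$. Let $\chi(h)=0$ for $|h|\le M-1$, affine on $[M-1,M]$ and on $[-M,-M+1]$, with $\chi(\pm M)=1$. In barycentric coordinates let
$$\lambda'(\theta,h)=(1-\chi(h))\psi(\theta)+\chi(h)T\quad(h\ge0),$$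
the same with $B$ for $h\le0$, and $\lambda'=T,B$ on the caps. On the square $(i,j)$ both $\lambda$ and $\lambda'$ take values in the simplex spanned by $k(i),k(i+1)$, together with $T$ if $j=M-1$ and $B$ if $j=-M$; since $M\ge2$, $T$ and $B$ do not both occur. On caps the maps agree. So $\lambda\simeq\lambda'$ by the straight-line homotopy. Now $\lambda'$ is the composition of the quotient of $\Sigma$ collapsing the caps to points, which has degree $\pm1$ onto the suspension of $\mathbb R/N\mathbb Z$, with a map to $\mathcal O$ that is homotopic to the suspension of $\psi$ (deform $\chi(h)$ linearly to $|h|/M$). Its degree is $\pm1$.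

**Step 5: the degree factors through a zero class.** Let $K$ be the full subcomplex of $X$ on $\varphi(V(\Sigma))$. For $y\in V(K)$ choose $z_y\in\varphi^{-1}(y)\cap V(\Sigma)$ and set $\bar\mu(y)=\lambda(z_y)$. By (∗), adjacent vertices of $K$ have non-antipodal values, so by flagness of $\mathcal O$ this is a simplicial map $\bar\mu:K\to\mathcal O$. For a triangle of $\Sigma$, the values of $\lambda$ and of $\bar\mu\varphi$ on its vertices together contain no antipodal pair, again by (∗): the values of $\bar\mu\varphi$ are values of $\lambda$ at vertices with the same $\varphi$-images. So these values span a simplex, and $\bar\mu\varphi\simeq\lambda$ by the straight-line homotopy. Hence $\bar\mu\varphi$ has degree $\pm1$. But $\varphi_*[\Sigma]=[z(\Sigma)]=0$ in $H_2(K)$ by Proposition 6.2, a contradiction. $\square$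

## 9. $Q$ is quasi-isometric to a tree

To pass from Proposition 8.1 to a tree we use Manning's bottleneck criterion (*Geometry of pseudocharacters*, Geom. Topol. 9 (2005), Thm 4.6): a geodesic space is quasi-isometric to a simplicial tree iff there is $\Delta>0$ such that any $x,y$ have a midpoint $m$ such that every path from $x$ to $y$ passes within less than $\Delta$ of $m$.

**Proposition 9.1.** $Q$ is virtually free.

*Proof.* Let $\Delta=2\kappa+4$. In the Cayley graph of $(Q,\bar S)$ let $m$ be the midpoint of a geodesic $\alpha=[x,y]$, and suppose that a path from $x$ to $y$ avoids the open $\Delta$-ball of $m$. So $d(x,y)\ge2\Delta$.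

**Step 1: replace the path by an edge path.** Let $x',y'$ be the first and last vertices on $\alpha$, and $m'$ a vertex of $\alpha$ with $d(m,m')\le\frac12$. By compactness the given path meets successively finitely many vertices, consecutive ones adjacent; it meets at least one, since $d(x,y)>1$. The first of them is an end of an edge containing $x$, so it is $x'$ or adjacent to $x'$; similarly at $y$. Adding $x'$ and $y'$ if necessary and reversing, we get an edge path $\beta$ from $y'$ to $x'$ whose vertices are within $1$ of the given path. So all vertices of $\beta$ are at distance at least $\Delta-1-\frac12\ge\Delta-3=2\kappa+1$ from $m'$.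

**Step 2: find four intervals.** Consider the cyclic sequence formed by the vertices of $\alpha$ from $x'$ to $y'$, followed by the interior vertices of $\beta$. Let $J_2$ be the vertices of $\alpha$ at distance $\le\kappa$ from $m'$, $J_1$ and $J_3$ those before and after, and $J_4$ the interior vertices of $\beta$. These are intervals in cyclic order. They are nonempty: $d(x',m')$ and $d(y',m')$ are at least $2\kappa+1\ge\kappa+1$, and $\beta$ has length at least $d(x',y')\ge2$. Moreover
$$d(J_1,J_3)\ge2\kappa+2>\kappa,\qquad d(J_2,J_4)\ge(2\kappa+1)-\kappa>\kappa .$$
This contradicts Proposition 8.1.

**Step 3: conclude.** So the bottleneck criterion holds, and $Q$, which is finitely generated by Proposition 7.4, is quasi-isometric to a simplicial tree, in particular to an $\mathbb R$-tree. By Lemma 1.2, $Q$ is virtually free. $\square$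

**Proof of Theorem A.** $C$, and hence $Q$, is finitely generated by Proposition 7.4. $Q$ is virtually free by Proposition 9.1. Lemma 1.3 gives the finite-index subgroup $F_k\times\langle g\rangle\cong F_k\times\mathbb Z$ of $C$ with $k<\infty$. $\blacksquare$

## 10. Commensurability classes, subgroups and roots

**Proof of Theorem B(1).** An element of $N_G(\langle g\rangle)$ conjugates $g$ to $g^{\pm1}$, so $[N_G(\langle g\rangle):C_G(g)]\le2$, and it is enough to treat $C_G(g)$. All $F_k$ with $2\le k<\infty$ are commensurable, so $F_k\times\mathbb Z$ is commensurable with $\mathbb Z$ ($k=0$), $\mathbb Z^2$ ($k=1$) or $F_2\times\mathbb Z$ ($k\ge2$). These are pairwise non-commensurable: the first is two-ended, the second is one-ended and amenable, the third is non-amenable, and these properties pass to and from finite-index subgroups.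

All three occur. For $\mathbb Z$ take the line $\mathbb R$ with its integer triangulation; links have no edges, so (i) and (ii) are vacuous. For $F_k\times\mathbb Z$ with $k=1,2$ take Example 2.3. In each case the generator of the factor $\mathbb Z$ is central, so its centralizer is the whole group.

**Proof of Theorem B(2).** Let $h\in Z(H)$ have infinite order. Then $H\le C_G(h)$, which has a finite-index subgroup $C_0=F\times\langle h\rangle$ with $F$ free, by Theorem A. The group $H\cap C_0$ has finite index in $H$ and contains $h$, so it contains the $F$-component of each of its elements. Hence $H\cap C_0=F'\times\langle h\rangle$ with $F'=F\cap H$ free.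

If $H\times\langle z\rangle\le G$ with $z$ of infinite order, then $H$ centralizes $z$ and meets $\langle z\rangle$ trivially, so $H$ embeds in $C_G(z)/\langle z\rangle$, which is virtually free by Theorem A. So $H$ is virtually free. As $\mathbb Z^2$ is not virtually free, $\mathbb Z^3\not\le G$.

**Proof of Theorem B(3).** Let $A=\langle a,b\rangle\cong\mathbb Z^2$, and let $C_0=F\times\langle a\rangle$ be of finite index in $C_G(a)$, with $F$ free. As $b\in C_G(a)$, some power $b^m=(f,a^j)$, $m\ge1$, lies in $C_0$, and $f\ne1$ since $\langle a\rangle\cap\langle b\rangle=1$. Elements of $C_G(A)\cap C_0$ commute with $b^m$, so
$$\mathbb Z^2\cong\langle a,b^m\rangle\ \le\ C_G(A)\cap C_0\ \le\ C_F(f)\times\langle a\rangle\cong\mathbb Z^2 .$$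
Hence $C_G(A)\cap C_0\cong\mathbb Z^2$. It has finite index in $C_G(A)$, because $C_G(A)\le C_G(a)$.

**Proof of Theorem B(4).** Let $F\le Q=C_G(g)/\langle g\rangle$ be free of finite index $d$. If $h^r=g$ with $r\ge1$, then $h\in C_G(g)$, and its image $\bar h\in Q$ has order exactly $r$: since $h$ has infinite order, $h^j\in\langle h^r\rangle$ iff $r\mid j$. As $F$ is torsion-free, $\langle\bar h\rangle\cap F=1$. So the cosets $\bar h^iF$, $0\le i<r$, are distinct, and $r\le d$.

Suppose $tgt^{-1}=g^n$ with $|n|\ge2$. Then $t^mgt^{-m}=g^{n^m}$, so $\gamma_m=t^{-m}gt^m$ satisfies $\gamma_m^{n^m}=t^{-m}g^{n^m}t^m=g$. Thus $\gamma_m$ or $\gamma_m^{-1}$ is an $|n|^m$-th root of $g$ for every $m\ge1$. This contradicts the bound $d$. $\blacksquare$
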